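# A weak Pinsker filtration on a Bernoulli shift that is not of product type

## 1. The theorem and the question it answers

**Theorem 1.** Let $(h_n)_{n\le 0}$ be positive reals with $h_{n-1}<h_n$ for all $n\le 0$ and $h_n\to 0$ as $n\to-\infty$. Let $\mathbf X=(X,\mathcal A,\mu,T)$ be a two-sided Bernoulli shift of entropy $h_0$. There is a weak Pinsker filtration $\mathcal F=(\mathcal F_n)_{n\le 0}$ on $\mathbf X$ such that

1. $h_\mu(\mathcal F_n,T)=h_n$ for all $n\le 0$;
2. there are no mutually independent factor $\sigma$-algebras $(\mathcal C_n)_{n\le 0}$, Bernoulli or not, with $\mathcal F_n=\bigvee_{k\le n}\mathcal C_k$ for all $n\le0$; in particular $\mathcal F$ is not of product type;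
3. the thinned filtration $(\mathcal F_{2n})_{n\le 0}$ is of product type.

In plain words: a weak Pinsker filtration peels a system down to zero entropy in countably many steps, and at each step the removed part is an independent Bernoulli factor. The filtration is of product type if the removed parts can be chosen so that, together, they rebuild everything. On a Bernoulli shift there are obvious filtrations of product type. The question, posed in Séverin Benzoni, "Introduction to weak Pinsker filtrations", arXiv:2504.00681 (2025), is whether on a Bernoulli shift of finite entropy *all* weak Pinsker filtrations are of product type. Since any $h_0\in(0,\infty)$ is allowed in Theorem 1 (take for instance $h_n=2^nh_0$), the answer is **no** for every Bernoulli shift of finite positive entropy. For entropy $0$ the system is one point and there is nothing to prove.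

Two features deserve attention. Statement 2 excludes *every* independent sequence, not only Bernoulli ones. Statement 3 says that the obstruction is fragile: forgetting every second $\sigma$-algebra restores product type. We now unpack the terms.

## 2. Factor $\sigma$-algebras, relatively Bernoulli steps, product type

Throughout, $\mathbf X=(X,\mathcal A,\mu,T)$ is an invertible measure-preserving system on a standard probability space. $\sigma$-algebras and equalities are understood mod null sets. $H$ is Shannon entropy in nats, and $H(p)$ is the entropy of the distribution $(p,1-p)$.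

**Definition (factor $\sigma$-algebra).** A sub-$\sigma$-algebra $\mathcal C\subset\mathcal A$ with $T^{-1}\mathcal C=\mathcal C$. We write $\mathbf X/\mathcal C$ for the factor system and $h_\mu(\mathcal C,T)$ for its Kolmogorov–Sinai entropy.

A *process* on $\mathbf X$ is a family $u=(u_l)_{l\in\mathbb Z}$ with $u_l=u_0\circ T^l$. It is automatically stationary, and $\sigma(u)$, generated by all the $u_l$, is a factor $\sigma$-algebra. If $u$ is i.i.d., then $\mathbf X/\sigma(u)$ is a Bernoulli shift. The one-point system counts as a trivial Bernoulli shift.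

**Definition (relatively Bernoulli).** Let $\mathcal G\subset\mathcal H$ be factor $\sigma$-algebras. $\mathcal H$ is relatively Bernoulli over $\mathcal G$ if there is a factor $\sigma$-algebra $\mathcal C$, which we call a *complement* of $\mathcal G$ in $\mathcal H$, such that $\mathcal C$ is independent of $\mathcal G$, $\mathbf X/\mathcal C$ is isomorphic to a two-sided Bernoulli shift, and $\mathcal H=\mathcal G\vee\mathcal C$.

*Example.* Let $x,y$ be independent i.i.d. fair-coin processes with values in $\mathbb Z/2$. Then $\sigma(x,y)$ is relatively Bernoulli over $\sigma(x)$, with complement $\sigma(y)$. Another complement is $\sigma(x+y)$: given $x$, the process $x+y$ is still a fair-coin process. So complements are not unique, and this is at the heart of the matter.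

**Definition (weak Pinsker filtration).** A dynamical filtration is a family $(\mathcal F_n)_{n\le0}$ of factor $\sigma$-algebras with $\mathcal F_n\subset\mathcal F_{n+1}$ for all $n\le -1$. It is a weak Pinsker filtration if $\mathcal F_0=\mathcal A$, if $\mathcal F_{n+1}$ is relatively Bernoulli over $\mathcal F_n$ for every $n\le-1$, and if $h_\mu(\mathcal F_n,T)\to0$ as $n\to-\infty$.

**Definition (product type).** A weak Pinsker filtration is of product type if there are mutually independent factor $\sigma$-algebras $(\mathcal C_n)_{n\le0}$, each $\mathbf X/\mathcal C_n$ being a two-sided Bernoulli shift, with $\mathcal F_n=\bigvee_{k\le n}\mathcal C_k$ for every $n\le 0$.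

*Example.* Let $\mathbf X$ be a Bernoulli shift of finite entropy, let $(\varepsilon_n)_{n\le0}$ be increasing in $n$ with $\varepsilon_0=h(\mathbf X)$ and $\varepsilon_n\to0$ as $n\to-\infty$, and let $\mathbf B_n$ be Bernoulli of entropy $\varepsilon_n-\varepsilon_{n-1}$. Then $\mathbf X\cong\bigotimes_{n\le0}\mathbf B_n$, and the $\sigma$-algebras $\mathcal F_n$ generated by $\bigotimes_{k\le n}\mathbf B_k$ form a filtration of product type.

We use the following facts.

* **(E)** The entropy of a factor generated by an i.i.d. process with countable alphabet is the Shannon entropy of one letter. If $\mathcal G,\mathcal C$ are independent factor $\sigma$-algebras, then $h_\mu(\mathcal G\vee\mathcal C,T)=h_\mu(\mathcal G,T)+h_\mu(\mathcal C,T)$.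
* **(O)** Ornstein's theorem (D. Ornstein, Adv. Math. 4 (1970) 337–352 and 5 (1970) 339–348): Bernoulli shifts of equal entropy are isomorphic. This is the only deep result we use.
* **(K)** Bernoulli shifts are K-systems, so a factor of a Bernoulli shift with zero entropy is trivial. Theorem 1 does not need this; a remark and a corollary do.

## 3. Choosing complements step by step, and how their join can be too small

**Eventually trivial filtrations.** Suppose $\mathcal F_{n_0}$ is trivial for some $n_0$. Let $\mathcal C_k$ be trivial for $k\le n_0$, and let $\mathcal C_k$ be any Bernoulli complement of $\mathcal F_{k-1}$ in $\mathcal F_k$ for $n_0<k\le0$. Each $\mathcal C_k$ is independent of $\mathcal F_{k-1}$, which contains all $\mathcal C_i$ with $i<k$, so the $\mathcal C_k$ are mutually independent. Finitely many joins give $\mathcal F_n=\bigvee_{k\le n}\mathcal C_k$. So such a filtration is of product type.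

**The general case.** The natural attempt is the same. Pick for each $n$ a complement $\mathcal C_n$ of $\mathcal F_{n-1}$ in $\mathcal F_n$. They are mutually independent as before, and for every $m<n$
$$\mathcal F_n=\mathcal F_m\vee\mathcal C_{m+1}\vee\dots\vee\mathcal C_n .$$
Now let $m\to-\infty$. The intersection $\bigcap_m\mathcal F_m$ has entropy at most $h_\mu(\mathcal F_m,T)$ for every $m$, hence zero, so by (K) it is trivial when $\mathbf X$ is Bernoulli. It is tempting to conclude $\mathcal F_n=\bigvee_{k\le n}\mathcal C_k$. This does not follow: intersecting over $m$ and joining with the $\mathcal C_k$ do not commute. Here is a case where the conclusion fails.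

**Example 2.** Choose $q_n\in(0,1)$ with $\sum_{n\le0}\big(H(q_n)+q_n\log2\big)<\infty$. Let $x^{(n)}$, $n\le 0$, be independent i.i.d. processes with letters in $\{*,0,1\}$, where $*$ has probability $1-q_n$ and $0,1$ have probability $q_n/2$ each. Let $\mathcal F_n=\sigma(x^{(k)},k\le n)$, a filtration of product type on the system generated by all of them. (This system is Bernoulli of finite entropy.) Let $\sigma_n(l)$ be the last site $l'\le l$ with $x^{(n)}_{l'}\ne *$, and put
$$y^{(n)}_l=*\ \text{ if } x^{(n)}_l=*,\qquad y^{(n)}_l=x^{(n)}_l+x^{(n-1)}_{\sigma_{n-1}(l)}\bmod 2\ \text{ otherwise.}$$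
Given $\mathcal F_{n-1}$, the process $y^{(n)}$ arises from the i.i.d. process $x^{(n)}$ by adding to each letter $\ne*$ a fixed element of $\mathbb Z/2$. This preserves the law, so $y^{(n)}$ is i.i.d. and independent of $\mathcal F_{n-1}$. Since $x^{(n)}$ can be recovered from $y^{(n)}$ and $x^{(n-1)}$, we get $\mathcal F_n=\mathcal F_{n-1}\vee\sigma(y^{(n)})$. So the $\sigma(y^{(n)})$ are Bernoulli complements.

Let $\varphi$ exchange $0\leftrightarrow1$ in all the $x^{(n)}$ at once. It preserves the measure, and $y^{(n)}\circ\varphi=y^{(n)}$ for every $n$, since both summands flip. So every event in $\bigvee_{n}\sigma(y^{(n)})$ is $\varphi$-invariant. But $E=\{x^{(0)}_{\sigma_0(0)}=0\}$ has $\varphi^{-1}E=E^c$. Hence $E\notin\bigvee_n\sigma(y^{(n)})$: these complements do not generate $\mathcal F_0$.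

In Example 2 the complements $y^{(n)}$ are bad, but the filtration is of product type, because $\sigma(x^{(n)})$ is a good choice. So exhibiting one bad choice proves nothing. For Theorem 1 we need a filtration for which *every* choice is bad, and so we need a way to reason about all choices at once.

## 4. Doubling the system over a common present

The next lemma turns a hypothetical independent sequence, whatever it is, into a coupling of two copies of $\mathbf X$.

**Lemma 3.** Let $\mathcal F$ be a dynamical filtration on $\mathbf X$ with $\mathcal F_0=\mathcal A$, and let $(\mathcal C_k)_{k\le0}$ be mutually independent factor $\sigma$-algebras with $\mathcal F_n=\bigvee_{k\le n}\mathcal C_k$ for all $n\le0$. Let $V$ be a random variable on $X$ with finitely many values. Then there are $J\ge1$, a system $\overline{\mathbf X}$ with invariant probability $\mathbb P$, and two factor maps $\pi,\pi'$ from $\overline{\mathbf X}$ to $\mathbf X$ such that, writing $f$ for $f\circ\pi$ and $f'$ for $f\circ\pi'$: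

1. if $f$ is $\mathcal F_{-2J}$-measurable, then $f$ and $f'$ are independent;
2. $\mathbb P(V=V')>3/4$;
3. if $-2J\le n<0$ and $u$ is a random element on $\mathbf X$ (for instance a process) that is independent of $\mathcal F_n$, then $u=u\circ\pi$ is independent of $\pi^{-1}\mathcal F_n\vee\pi'^{-1}\mathcal F_n$.

*Proof.*

**Step 1: approximate $V$ using finitely many $\mathcal C_k$.** The $\sigma$-algebras $\bigvee_{-m<k\le0}\mathcal C_k$ increase to $\mathcal A$ as $m\to\infty$. For each value $a$, the conditional probabilities of $\{V=a\}$ given them converge a.s. to $\mathbf 1_{\{V=a\}}$ by the martingale convergence theorem. Letting $\hat V$ be the value with the largest conditional probability, we get $\mu(V\ne\hat V)\to0$. So there are $J\ge1$ and $\hat V$, measurable with respect to $\mathcal K:=\bigvee_{-2J<k\le0}\mathcal C_k$, with $\mu(V\neq\hat V)<1/8$.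

**Step 2: build the doubled system.** We have $\mathcal A=\mathcal F_{-2J}\vee\mathcal K$, and the two are independent factor $\sigma$-algebras. So we may write $\mathbf X=\mathbf Y\times\mathbf K$ with $\mathbf Y=\mathbf X/\mathcal F_{-2J}$ and $\mathbf K=\mathbf X/\mathcal K$. Put $\overline{\mathbf X}=\mathbf Y\times\mathbf Y\times\mathbf K$ with product measure $\mathbb P$ and product transformation, and
$$\pi(y,y',\omega)=(y,\omega),\qquad \pi'(y,y',\omega)=(y',\omega).$$
Both carry $\mathbb P$ to $\mu$ and commute with the transformations.

**Step 3: properties 1 and 2.** If $f$ is $\mathcal F_{-2J}$-measurable, then $f\circ\pi$ is a function of $y$ and $f\circ\pi'$ is the same function of $y'$; these are independent. Next, $\hat V$ depends only on $\omega$, so $\hat V=\hat V'$, and $\mathbb P(V\ne V')\le\mathbb P(V\ne\hat V)+\mathbb P(V'\neq\hat V')<1/4$.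

**Step 4: property 3.** Let $\mathcal K_n=\bigvee_{-2J<k\le n}\mathcal C_k$, so $\mathcal F_n=\mathcal F_{-2J}\vee\mathcal K_n$. Since $\mathcal K_n\subset\mathcal K$ is read from $\omega$ through both maps, $\pi^{-1}\mathcal F_n=\sigma(y)\vee\mathcal K_n$ and $\pi'^{-1}\mathcal F_n=\sigma(y')\vee\mathcal K_n$. Now $y'$ is independent of $(y,\omega)$, hence of the pair $(u,\ \sigma(y)\vee\mathcal K_n)$. Also $u$ is independent of $\pi^{-1}\mathcal F_n=\sigma(y)\vee\mathcal K_n$, by hypothesis and because $\pi$ preserves measure. So $u$, $\sigma(y)\vee\mathcal K_n$ and $y'$ are mutually independent, and $u$ is independent of $\sigma(y,y')\vee\mathcal K_n=\pi^{-1}\mathcal F_n\vee\pi'^{-1}\mathcal F_n$. $\square$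

Property 3 is the constraint that the hypothetical sequence imposes: what is new in the first copy after stage $n$ is independent of the pasts of *both* copies jointly. By symmetry the same holds for the second copy. Nothing is said about the joint law of $u$ and $u'$: they may be equal, or $u'$ may depend on $u$ in some ingenious way.

So our task is to build $\mathcal F$ and $V$ such that two copies with independent pasts at stage $-2J$ cannot satisfy $V=V'$ with high probability, however large $J$ is and however the innovations of the copies are coupled subject to property 3. Think of an adversary who chooses the coupling and wants the copies to agree.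

## 5. Bits needed against bits available

**The mechanism, at one level.** Let $v$ be an i.i.d. process whose letters are mostly $*$ and sometimes elements of a large group $G=(\mathbb Z/2)^m$. Let $z$ be an i.i.d. process whose letters are mostly $*$ and sometimes "seeds" from a set $\mathsf S$ of size $2^s$. Sites with a seed are *markers*. Suppose some words $w_l$ are already known from earlier stages. Define $c$ from $v$ by subtracting from each letter in $G$ the quantity $g(\text{last seed},\ \text{distance to its marker},\ \text{word at that marker})$, for a fixed function $g$. In the filtration we reveal first $c$, then $z$; together with the word these determine $v$.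

In the doubled system, $c,c'$ and the words $w,w'$ are known before $z$. At a site $l$ where both copies have a letter in $G$, and with last markers at $-i$ and $-i'$ carrying seeds $t,t'$,
$$v_l=v'_l\iff g(t,l+i,w)-g(t',l+i',w')=c'_l-c_l .$$
The right side does not depend on the seeds. If $(i,w)=(i',w')$, the adversary takes $c'=c$ and $t'=t$ and wins. If $(i,w)\neq(i',w')$, let us count. Look at $N=2s+1$ sites. Agreement at $\kappa N$ of them means $\kappa N$ equations in $G$, that is $m\kappa N\ge 2N$ bits if $m\ge2/\kappa$. The free choices are $t$ ($s$ bits), $t'$ ($s$ bits), and the set of sites where agreement occurs (at most $N$ bits). Since $2s+N<2N$, for a random $g$ the adversary should have a solution for very few $t$. And $t$ is uniform given both pasts, by property 3. So disagreement of the words at one level forces disagreement of $v$, and $v$ will supply the words for the next level.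

The lemma below finds one $g$ that works for all data at once. The data cost $O(s)$ bits when the other parameters are fixed, so we can allow the number of exceptional seeds to be a small fraction of $2^s$.

**Lemma 4.** Let $\mathcal W$ be a finite set, $s,m,W,L,k\ge1$ integers, and $\kappa\in(0,1)$ with $m\kappa\ge2$. Put $N=2s+1$, $D=NW$, $G=(\mathbb Z/2)^m$, and let $\mathsf S$ be a set with $2^s$ elements. Assume
$$2^k>|\mathcal W|^2L^2W^N2^{mN}.$$
Then there is $g:\mathsf S\times\{1,\dots,L+D\}\times\mathcal W\to G$ such that for all $w,w'\in\mathcal W$ and $i,i'\in\{1,\dots,L\}$ with $(i,w)\ne(i',w')$, all $(l_b)_{0\le b<N}$ with $l_b\in[bW,(b+1)W)$, and all $\zeta\in G^N$, fewer than $k$ elements $t\in\mathsf S$ are *bad*. Here $t$ is bad if there is $t'\in\mathsf S$ with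
$$\#\{b:\ g(t,l_b+i,w)-g(t',l_b+i',w')=\zeta_b\}\ \ge\ \kappa N .$$

The condition $(i,w)\ne(i',w')$ cannot be dropped: if $(i,w)=(i',w')$ and $\zeta=0$, then $t'=t$ shows that every $t$ is bad. The arguments of $g$ make sense, as $1\le l_b+i\le D-1+L$.

*Proof.* Choose $g$ uniformly at random, so the values $g(x)$ are independent and uniform on $G$. Fix the data $(w,w',i,i',(l_b),\zeta)$ and let $r=\lceil\kappa N\rceil$.

**Step 1: write failure as a system of equations.** If at least $k$ elements are bad, there are distinct $t_1,\dots,t_k\in\mathsf S$, elements $t_1',\dots,t_k'\in\mathsf S$, and sets $R_1,\dots,R_k\subset\{0,\dots,N-1\}$ of size $r$ such that, for $1\le a\le k$ and $b\in R_a$,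
$$g(x_{a,b})=\zeta_b+g(y_{a,b}),\qquad x_{a,b}=(t_a,l_b+i,w),\quad y_{a,b}=(t'_a,l_b+i',w').\tag{1}$$
The $x_{a,b}$ are pairwise distinct, because the $t_a$ are distinct and the $l_b$ are distinct (they lie in disjoint intervals).

**Step 2: for fixed $t_a,t'_a,R_a$, system (1) has probability $2^{-mrk}$.** The difficulty is that a $y$ may coincide with an $x$; we order the equations so that this does no harm.

If $w\ne w'$, no $y$ equals any $x$. Condition on all values of $g$ off the set of the $x$'s. The right sides are then fixed, and the $rk$ left sides are independent and uniform.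

If $w=w'$ and $i>i'$, suppose $y_{a,b}=x_{a'',b''}$. Then $l_{b''}+i=l_b+i'$, so $l_{b''}<l_b$. Condition on $g$ off the $x$'s and examine the equations in order of increasing $l_b$, with ties (same $b$, different $a$) in any order. When the equation for $(a,b)$ is examined, $g(y_{a,b})$ is either given by the conditioning or is the value at an $x$ with a strictly smaller $l$, hence already revealed. The value $g(x_{a,b})$ is uniform and independent of everything revealed so far. So each equation holds with conditional probability $2^{-m}$.

If $w=w'$ and $i<i'$, then $y_{a,b}=x_{a'',b''}$ forces $l_{b''}>l_b$, and the same argument works in order of decreasing $l_b$. The case $w=w'$, $i=i'$ is excluded.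

**Step 3: union bound over $t_a,t_a',R_a$.** For each $a$ there are at most $2^s$ choices of $t_a$, $2^s$ of $t'_a$, and $2^N$ of $R_a$. Since $mr\ge m\kappa N\ge2N$, the probability that at least $k$ elements are bad for the given data is at most
$$\big(2^{2s}\cdot2^N\cdot2^{-mr}\big)^k\le2^{(2s+N-2N)k}=2^{(2s-N)k}=2^{-k}.$$

**Step 4: union bound over the data.** There are at most $|\mathcal W|^2L^2W^N2^{mN}<2^k$ data. So with positive probability no data fail, and some $g$ has the required property. $\square$

## 6. The filtration: processes $v^{(j)}$, $z^{(j)}$, $c^{(j)}$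

We stack the mechanism: level $j$ uses, as its words, windows of $v^{(j+1)}$. Level $j$ occupies the two filtration steps from $\mathcal F_{-2j-2}$ to $\mathcal F_{-2j}$. Put
$$e_n=h_n-h_{n-1}>0,\qquad\text{so that } h_n=\sum_{k\le n}e_k .$$

**Step 1: parameters.** The purpose is to make every entropy fit into its budget $e_n$ and every error small. For $j\ge0$ let
$$\kappa_j=2^{-j-6},\qquad m_j=2/\kappa_j=2^{j+7},\qquad G_j=(\mathbb Z/2)^{m_j}.$$
For all $j$, first choose $p_j\in(0,1)$ and then $W_j\ge1$ with
$$H(p_j)+p_jm_j\log2\le e_{-2j-1},\qquad(1-p_j)^{W_j}\le\kappa_j .\tag{2}$$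
This is possible because the first left side tends to $0$ as $p_j\to0$. Let $\mathcal W_j=(\{*\}\cup G_{j+1})^{W_{j+1}}$, a finite set. Once all $p_j,W_j$ are fixed, choose for each $j$ an integer $s=s_j\ge2$ and put
$$N_j=2s+1,\quad D_j=N_jW_j,\quad\delta_j=s^{-2},\quad L_j=s^3,\quad k_j=\lfloor\kappa_j2^s/s^3\rfloor,$$
with $s$ so large that

* (a) $2\delta_jD_j=2s^{-2}(2s+1)W_j\le\kappa_j$;
* (b) $2(1-\delta_j)^{L_j}\le2e^{-s}\le\kappa_j$, where the first inequality always holds, since $1-\delta\le e^{-\delta}$ and $\delta_jL_j=s$;
* (c) $H(\delta_j)+\delta_js\log2\le e_{-2j}$;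
* (d) $k_j>2W_{j+1}\log_2(1+2^{m_{j+1}})+6\log_2s+N_j(\log_2W_j+m_j)$.

As $s\to\infty$, the left sides in (a) and (c) tend to $0$ (note $\delta_js=1/s$), and so does $2e^{-s}$. In (d) the left side grows exponentially in $s$, while the right side is $O(s)$. So all four hold for large $s$. Condition (d) is the logarithm in base $2$ of the hypothesis $2^{k_j}>|\mathcal W_j|^2L_j^2W_j^{N_j}2^{m_jN_j}$ of Lemma 4; it also gives $k_j\ge1$. Since $m_j\kappa_j=2$, Lemma 4 applies with $\mathcal W_j,s_j,m_j,W_j,L_j,k_j,\kappa_j$ and a set $\mathsf S_j$ of $2^{s_j}$ seeds. Let $g_j$ be the resulting function, extended by $g_j(t,i,w)=0$ for $i\notin\{1,\dots,L_j+D_j\}$.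

**Step 2: the independent ingredients.** Take mutually independent i.i.d. processes, for all $j\ge0$ and $n\le0$:

* $v^{(j)}$ with values in $\{*\}\cup G_j$: $*$ has probability $1-p_j$, each element of $G_j$ has probability $p_j2^{-m_j}$;
* $z^{(j)}$ with values in $\{*\}\cup\mathsf S_j$: $*$ has probability $1-\delta_j$, each element of $\mathsf S_j$ has probability $\delta_j2^{-s_j}$;
* fillers $\xi^{(n)}$ with countable alphabet, of entropy $e_{-2j}-H(z^{(j)}_0)$ if $n=-2j$, and of entropy $e_{-2j-1}-H(v^{(j)}_0)$ if $n=-2j-1$.

Here $H(v^{(j)}_0)=H(p_j)+p_jm_j\log2$ and $H(z_0^{(j)})=H(\delta_j)+\delta_js_j\log2$, so the filler entropies are nonnegative by (2) and (c).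

**Step 3: the system is $\mathbf X$.** All ingredients together form one i.i.d. process, whose letter is a countable family of independent variables $\chi_1,\chi_2,\dots$ with $\sum_qH(\chi_q)=\sum_{n\le0}e_n=h_0<\infty$. We check that the law of this letter is purely atomic with entropy $h_0$. Let $M_q$ be the largest probability of a value of $\chi_q$. Then $H(\chi_q)\ge-\log M_q\ge1-M_q$, so $\sum_q(1-M_q)<\infty$. By Borel–Cantelli, almost surely all but finitely many $\chi_q$ equal their (fixed) most likely value. So the letter takes countably many values almost surely. At each such value $x$ of positive probability, $-\log\Pr(x)=\sum_q-\log\Pr(\chi_q=x_q)$, and taking expectations, with nonnegative terms, gives entropy $\sum_qH(\chi_q)=h_0$. So the system generated is a Bernoulli shift of entropy $h_0$. By (O) it is isomorphic to the given one, and we take it to be $\mathbf X$. The same computation applies to any subfamily of ingredients.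

**Step 4: the twisted process $c^{(j)}$.** Call $l$ *active* for $v^{(j)}$ if $v^{(j)}_l\ne*$, and a *marker* of $z^{(j)}$ if $z^{(j)}_l\ne*$. Let $\tau_j(l)=\max\{q\le l:z^{(j)}_q\ne*\}$, which is finite a.s., and let
$$w^{(j)}_l=\big(v^{(j+1)}_l,\dots,v^{(j+1)}_{l+W_{j+1}-1}\big)\in\mathcal W_j .$$
Define $c^{(j)}_l=*$ if $v^{(j)}_l=*$, and otherwise
$$c^{(j)}_l=v^{(j)}_l-g_j\big(z^{(j)}_\tau,\,l-\tau,\,w^{(j)}_\tau\big),\qquad\tau=\tau_j(l).\tag{3}$$
The recipe commutes with the shift, so $c^{(j)}$ is a process. Put
$$\mathcal F_{-2j}=\sigma\big(v^{(i)},z^{(i)}\ (i\ge j);\ \xi^{(n)}\ (n\le-2j)\big),$$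
$$\mathcal F_{-2j-1}=\sigma\big(c^{(j)};\ v^{(i)},z^{(i)}\ (i\ge j+1);\ \xi^{(n)}\ (n\le-2j-1)\big).$$

**Step 5: $c^{(j)}$ is as good as $v^{(j)}$.** We show that $c^{(j)}$ has the law of $v^{(j)}$ and is independent of
$$\big(z^{(j)};\ v^{(i)},z^{(i)}\ (i>j);\ \xi^{(n)}\ (n\le0)\big).$$
Condition on this whole family. Then $v^{(j)}$ is still i.i.d. with its original law. The map (3) fixes $*$ and acts at each site on $G_j$ by a translation that the conditioning has fixed. As all elements of $G_j$ have the same probability, the law is preserved. So the conditional law of $c^{(j)}$ is always the law of $v^{(j)}$, which is the claim.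

**Step 6: each step is relatively Bernoulli.** By (3), $v^{(j)}$ is a function of $(c^{(j)},z^{(j)},v^{(j+1)})$, and $c^{(j)}$ is a function of $(v^{(j)},z^{(j)},v^{(j+1)})$. Therefore
$$\mathcal F_{-2j}=\mathcal F_{-2j-1}\vee\sigma\big(z^{(j)},\xi^{(-2j)}\big),\qquad\mathcal F_{-2j-1}=\mathcal F_{-2j-2}\vee\sigma\big(c^{(j)},\xi^{(-2j-1)}\big).\tag{4}$$
By Step 5, $c^{(j)},z^{(j)}$, the $v^{(i)},z^{(i)}$ with $i>j$, and the $\xi^{(n)}$ are mutually independent. So in each equality of (4) the second $\sigma$-algebra is generated by an i.i.d. process and is independent of the first. Hence the $\mathcal F_n$ increase and $\mathcal F_{n+1}$ is relatively Bernoulli over $\mathcal F_n$.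

**Step 7: entropies, and statements 1 and 3.** $\mathcal F_{-2j}$ is generated by independent i.i.d. processes; as in Step 3, its entropy is
$$\sum_{i\ge j}\big(H(z_0^{(i)})+H(\xi_0^{(-2i)})+H(v_0^{(i)})+H(\xi_0^{(-2i-1)})\big)=\sum_{i\ge j}(e_{-2i}+e_{-2i-1})=h_{-2j}.$$
By (4), (E) and Step 5, $h_\mu(\mathcal F_{-2j-1},T)=h_{-2j-2}+H(c_0^{(j)})+H(\xi_0^{(-2j-1)})=h_{-2j-2}+e_{-2j-1}=h_{-2j-1}$. This is statement 1, and $h_n\to0$. Clearly $\mathcal F_0=\mathcal A$. So $\mathcal F$ is a weak Pinsker filtration. Finally,
$$\mathcal F_{-2j}=\bigvee_{i\ge j}\sigma\big(v^{(i)},z^{(i)},\xi^{(-2i)},\xi^{(-2i-1)}\big)$$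
with mutually independent factors, each generated by an i.i.d. process. This is statement 3.

## 7. Agreement probabilities do not grow from level to level

It remains to prove statement 2. Suppose $(\mathcal C_k)_{k\le0}$ are mutually independent factor $\sigma$-algebras with $\mathcal F_n=\bigvee_{k\le n}\mathcal C_k$ for all $n$. Apply Lemma 3 to $V=(v^{(0)}_l)_{0\le l<W_0}$, which takes finitely many values, and let $J,\overline{\mathbf X},\mathbb P,\pi,\pi'$ be as given there. Since $\pi'$ is a factor map, relation (3) holds for the primed processes as well. For $0\le j\le J$ let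
$$a_j=\mathbb P\big(v^{(j)}_l=v'^{(j)}_l\ \text{for all }0\le l<W_j\big).$$
Then $a_0=\mathbb P(V=V')>3/4$ by Lemma 3. We shall show that $a_J$ is small and that $a_j$ is hardly larger than $a_{j+1}$.

**Step 1: $a_J\le2\kappa_J$.** This starts the recursion, where the pasts are independent. The process $v^{(J)}$ is $\mathcal F_{-2J}$-measurable, so $v^{(J)}$ and $v'^{(J)}$ are independent (property 1). If they agree on $[0,W_J)$, then one of two things happens. Either $v^{(J)}$ has no active site there, with probability $(1-p_J)^{W_J}\le\kappa_J$. Or $v'^{(J)}$ agrees with $v^{(J)}$ at the first active site of $v^{(J)}$; given $v^{(J)}$, this has probability $p_J2^{-m_J}\le2^{-2^{J+7}}\le2^{-J-6}=\kappa_J$.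

For Steps 2 to 6 fix $0\le j<J$. We prove
$$a_j\le5\kappa_j+a_{j+1}.\tag{5}$$
Write $v,z,c,g,\kappa,p,W,N,D,L,\delta,s,k,\mathsf S$ for the objects of level $j$, and $w_l=w_l^{(j)}$ for the window of $v^{(j+1)}$ of length $W_{j+1}$ that starts at $l$.

**Step 2: $z$ is independent of the joint past.** Let $\mathcal P=\pi^{-1}\mathcal F_{-2j-1}\vee\pi'^{-1}\mathcal F_{-2j-1}$. The processes $c,c',v^{(j+1)},v'^{(j+1)}$ are $\mathcal P$-measurable. By Step 6 of Section 6, $z$ is independent of $\mathcal F_{-2j-1}$ on $\mathbf X$. As $-2J\le-2j-1<0$, property 3 of Lemma 3 shows that the process $z$ on $\overline{\mathbf X}$ is independent of $\mathcal P$. About the joint law of $z$ and $z'$ we assume nothing.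

**Step 3: a good event for the markers.** We want $[0,D)$ to be governed by a single earlier marker in each copy, with different arguments fed into $g$. Let
$$\tau=\max\{l<0:z_l\ne*\},\qquad\tau'=\max\{l<0:z'_l\ne*\},$$
and let $\Gamma$ be the event that $z$ and $z'$ have no marker in $[0,D)$, that $\tau\ge-L$ and $\tau'\ge-L$, and that $w_\tau\ne w'_\tau$. (In the last condition both windows start at the site $\tau$ of the first copy.) Since $\tau$ is a function of $z$, it is independent of $(v^{(j+1)},v'^{(j+1)})$. By stationarity of $\mathbb P$, $\mathbb P(w_l=w'_l)=a_{j+1}$ for every $l$. So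
$$\mathbb P(w_\tau=w'_\tau)=\sum_{l<0}\mathbb P(\tau=l)\,\mathbb P(w_l=w'_l)=a_{j+1}.$$
Each of $z,z'$ has a marker in $[0,D)$ with probability at most $\delta D$, and has none in $[-L,-1]$ with probability $(1-\delta)^L$. By (a) and (b),
$$\mathbb P(\Gamma^c)\le2\delta D+2(1-\delta)^L+a_{j+1}\le2\kappa+a_{j+1}.\tag{6}$$

**Step 4: a small set of dangerous seeds, known before $z$.** Cut $[0,D)$ into $N$ blocks $[bW,(b+1)W)$, $0\le b<N$. Let $l_b$ be the first $l$ in block $b$ with $c_l\ne*$, if there is one; otherwise call $b$ *empty* and put $l_b=bW$. Let $\zeta_b=c'_{l_b}-c_{l_b}$ if $c_{l_b}$ and $c'_{l_b}$ are both $\ne*$, and $\zeta_b=0$ otherwise. For $i\in\{1,\dots,L\}$ let $B_i\subset\mathsf S$ be the random set of those $t$ for which there are $i'\in\{1,\dots,L\}$ and $t'\in\mathsf S$ with $(i',w'_{-i'})\ne(i,w_{-i})$ and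
$$\#\{b:\ g(t,l_b+i,w_{-i})-g(t',l_b+i',w'_{-i'})=\zeta_b\}\ge\kappa N .$$
It is determined by $c,c',v^{(j+1)},v'^{(j+1)}$, so it is $\mathcal P$-measurable. For each of the $L$ values of $i'$, Lemma 4 with $w=w_{-i}$ and $w'=w'_{-i'}$ contributes fewer than $k$ seeds. Hence $|B_i|\le Lk\le s^3\cdot\kappa2^s/s^3=\kappa2^s$.

The process $z$ is i.i.d. and independent of $\mathcal P$. So, given $\mathcal P$ and all marker positions of $z$, the seed $z_\tau$ is uniform on $\mathsf S$, while $\tau$ and $B_{-\tau}$ are determined. Therefore
$$\mathbb P\big(\tau\ge-L,\ z_\tau\in B_{-\tau}\big)\le\kappa .\tag{7}$$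

**Step 5: off the exceptional events, few blocks agree.** Suppose $\Gamma$ holds and $z_\tau\notin B_{-\tau}$. Put $i=-\tau$ and $i'=-\tau'$, both in $\{1,\dots,L\}$. As there are no markers in $[0,D)$, for every $l\in[0,D)$ the last marker of $z$ at or before $l$ is $\tau$, and that of $z'$ is $\tau'$. Let $b$ be nonempty with $v_{l_b}=v'_{l_b}$. Since $c_{l_b}\neq*$, the site $l_b$ is active for $v$, hence for $v'$, so $c'_{l_b}\ne*$ too. By (3) in both copies,
$$c_{l_b}=v_{l_b}-g(z_\tau,l_b+i,w_{-i}),\qquad c'_{l_b}=v'_{l_b}-g(z'_{\tau'},l_b+i',w'_{-i'}),$$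
and subtracting gives
$$g(z_\tau,l_b+i,w_{-i})-g(z'_{\tau'},l_b+i',w'_{-i'})=c'_{l_b}-c_{l_b}=\zeta_b .$$
Moreover $(i,w_{-i})\ne(i',w'_{-i'})$: if $i=i'$, then $\tau=\tau'$, and $w_\tau\ne w'_\tau$ on $\Gamma$. Since $z_\tau\notin B_i$, the pair $i'$, $t'=z'_{\tau'}$ cannot give $\kappa N$ such equalities. So fewer than $\kappa N$ nonempty blocks satisfy $v_{l_b}=v'_{l_b}$. This holds whatever $z'$ is: the definition of $B_i$ already allows for every $t'$ and $i'$.

**Step 6: take expectations.** A block on which $v=v'$ throughout is either empty or nonempty with $v_{l_b}=v'_{l_b}$. So, in every case,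
$$\tfrac1N\#\big\{b:v=v'\text{ on }[bW,(b+1)W)\big\}\le\tfrac1N\#\{b\text{ empty}\}+\kappa+\mathbf 1_{\Gamma^c}+\mathbf 1_{\{\tau\ge-L,\ z_\tau\in B_{-\tau}\}} .$$
By stationarity the left side has expectation $a_j$. Each block is empty with probability $(1-p)^W\le\kappa$, because $c$ has the law of $v$. With (6) and (7),
$$a_j\le\kappa+\kappa+(2\kappa+a_{j+1})+\kappa=5\kappa_j+a_{j+1},$$
which is (5).

**Step 7: contradiction.** Iterating (5) from Step 1,
$$\mathbb P(V=V')=a_0\le\sum_{0\le j<J}5\kappa_j+2\kappa_J\le5\sum_{j\ge0}2^{-j-6}=\tfrac{10}{64}<\tfrac14,$$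
whereas $\mathbb P(V=V')>3/4$. So no such sequence $(\mathcal C_k)$ exists. This proves statement 2 and Theorem 1. $\blacksquare$

## 8. Entropy profiles, refinements, infinite entropy

**Corollary 5 (entropy profiles).** Let $\mathbf X$ be a Bernoulli shift of finite entropy, and let $(h_n)_{n\le0}$ be nondecreasing in $n$, with $h_0=h(\mathbf X)$ and $h_n\to0$ as $n\to-\infty$. Then all weak Pinsker filtrations on $\mathbf X$ with $h_\mu(\mathcal F_n,T)=h_n$ for all $n$ are of product type if and only if $h_n=0$ for some $n$.

*Proof.* Suppose $h_{n_0}=0$. By (K), $\mathcal F_{n_0}$ is trivial, and Section 3 shows that $\mathcal F$ is of product type.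

Suppose all $h_n>0$. Since $h_n\to0$, the sequence takes infinitely many values, each only finitely often. List the distinct values as $\cdots<\tilde h_{-1}<\tilde h_0=h_0$; then $\tilde h_i\to0$. Let $\tilde{\mathcal F}$ be given by Theorem 1 for $(\tilde h_i)$, and put $\mathcal F_n=\tilde{\mathcal F}_i$ when $h_n=\tilde h_i$. Consecutive terms are equal (a trivial complement) or consecutive terms of $\tilde{\mathcal F}$, so $\mathcal F$ is a weak Pinsker filtration, with profile $(h_n)$. If $\mathcal F_n=\bigvee_{k\le n}\mathcal C_k$ with mutually independent $\mathcal C_k$, put $\tilde{\mathcal C}_i=\bigvee_{k:\,h_k=\tilde h_i}\mathcal C_k$. These are mutually independent, and taking for $n$ the largest index with $h_n=\tilde h_i$ we get $\tilde{\mathcal F}_i=\bigvee_{l\le i}\tilde{\mathcal C}_l$. This contradicts statement 2 of Theorem 1. $\square$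

So no rate of decay of $h_n$, fast or slow, forces product type, except when the filtration is eventually trivial.

**Corollary 6 (refinement destroys product type).** Let $\mathcal G$ be any weak Pinsker filtration of product type on a Bernoulli shift $\mathbf X$ of finite entropy, with $h_\mu(\mathcal G_{n-1},T)<h_\mu(\mathcal G_n,T)$ for all $n\le0$. Then there are factor $\sigma$-algebras $\mathcal G_{n-1}\subset\mathcal H_n\subset\mathcal G_n$ $(n\le0)$ such that
$$\dots,\mathcal G_{-2},\mathcal H_{-1},\mathcal G_{-1},\mathcal H_0,\mathcal G_0$$
is a weak Pinsker filtration which is not of product type. Moreover, the entropies $h_\mu(\mathcal H_n,T)$ can be prescribed arbitrarily in the open intervals $\big(h_\mu(\mathcal G_{n-1},T),h_\mu(\mathcal G_n,T)\big)$.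

*Proof.* Let $h_{2n}=h_\mu(\mathcal G_n,T)$ and let $h_{2n-1}$ be the prescribed intermediate values. These numbers are strictly increasing in $n$ and tend to $0$ at $-\infty$, hence are positive. Let $\mathcal F$ be given by Theorem 1. By statement 3, $(\mathcal F_{2n})$ is of product type, say with factors $\mathcal C_n$; let $\mathcal C_n'$ be factors for $(\mathcal G_n)$. By (E), $\mathcal C_n$ and $\mathcal C_n'$ both have the finite entropy $h_{2n}-h_{2n-2}$, so $\mathbf X/\mathcal C_n\cong\mathbf X/\mathcal C'_n$ by (O). Both families are independent and generate $\mathcal A$, so the product of these isomorphisms is an automorphism of $\mathbf X$. It carries $\mathcal C_k$ to $\mathcal C'_k$ for all $k$, hence $\mathcal F_{2n}$ to $\mathcal G_n$ for all $n$. Let $\mathcal H_n$ be the image of $\mathcal F_{2n-1}$. The interlaced sequence is the image of $\mathcal F$ under an automorphism, so it is a weak Pinsker filtration with the prescribed entropies and is not of product type. $\square$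

**Remark (infinite entropy).** The construction also works with $e_0=\infty$, $0<e_n<\infty$ for $n\le-1$, and $\sum_{n\le-1}e_n<\infty$, taking $\xi^{(0)}$ i.i.d. uniform on $[0,1]$. Condition (c) is then void for $j=0$. The system is a Bernoulli shift of infinite entropy, to be identified with the given one by Ornstein's theorem for infinite entropy. The equalities (4) and the independence in them are unchanged, $h_\mu(\mathcal F_n,T)=\sum_{k\le n}e_k<\infty$ for $n\le-1$, and Sections 4 and 7 make no use of entropy. So the Bernoulli shift of infinite entropy also carries weak Pinsker filtrations that are not of product type. Together with Theorem 1: a Bernoulli shift has only product-type weak Pinsker filtrations if and only if it is trivial.
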